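# Two solutions just above the first eigenvalue of the $p$-Laplacian

## 1. Uniqueness fails for $p>2$ on balls, and holds under a local bound

**Theorem 1.** Let $p>2$, $N\ge 1$, and let $\Omega\subset\mathbb R^N$ be a ball (for $N=1$: any bounded interval). Let $\Theta:[0,\infty)\to[0,\infty)$ be any nondecreasing function. There is a radial $f\ge 0$, $f\not\equiv 0$, bounded outside every neighbourhood of the centre, with $\int_\Omega\Theta(f)\,dx<\infty$ and $f\in L^\gamma(\Omega)$ for all $\gamma<\infty$, such that for every $\lambda^*>\lambda_1$ there is $\lambda\in(\lambda_1,\lambda^*)$ for which the problem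
$$(\mathcal D_\lambda)\qquad -\Delta_p u=\lambda|u|^{p-2}u+f(x)\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega,$$
has at least two weak solutions. Here $\lambda_1$ is the first eigenvalue of the Dirichlet $p$-Laplacian in $\Omega$.

**Theorem 2.** Let $N\ge1$, let $\Omega\subset\mathbb R^N$ be any bounded domain of class $C^{1,1}$, and let $f$ satisfy
$$(F)\qquad f\ge 0,\ f\not\equiv 0\ \text{ in }\Omega,\qquad f\in L^\gamma(\Omega)\ \text{ for some }\gamma>N .$$
Let $\varphi>0$ be the first eigenfunction with $\|\varphi\|_\infty=1$ and let $Z=\{x\in\Omega:\nabla\varphi(x)=0\}$. Assume either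

- (i) $1<p<2$, or
- (ii) $p>2$ and $f$ is essentially bounded in some neighbourhood of $Z$ (for example $f\in L^\infty(\Omega)$).

Then there is $\lambda^*>\lambda_1$ such that $(\mathcal D_\lambda)$ has exactly one weak solution for every $\lambda\in(\lambda_1,\lambda^*)$.

Let us unpack this. Here $\Delta_pu=\operatorname{div}(|\nabla u|^{p-2}\nabla u)$, and a weak solution is a $u\in W^{1,p}_0(\Omega)$ with $\int|\nabla u|^{p-2}\nabla u\cdot\nabla\eta=\int(\lambda|u|^{p-2}u+f)\eta$ for all $\eta\in W_0^{1,p}(\Omega)$. The first two eigenvalues are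
$$\lambda_1=\inf_{u\ne0}\frac{\int|\nabla u|^p}{\int|u|^p},\qquad \lambda_2=\inf_{u^\pm\not\equiv0}\max\left\{\frac{\int|\nabla u^+|^p}{\int|u^+|^p},\frac{\int|\nabla u^-|^p}{\int|u^-|^p}\right\},$$
the infima being over $u\in W_0^{1,p}(\Omega)$, with $a^\pm=\max\{\pm a,0\}$. We take as known that $0<\lambda_1<\lambda_2$, that $(\mathcal D_\lambda)$ has at least one weak solution for every $\lambda\in(\lambda_1,\lambda_2)$ under $(F)$, and the *antimaximum principle*: there is $\lambda_f>\lambda_1$ such that for $\lambda\in(\lambda_1,\lambda_f)$ every weak solution of $(\mathcal D_\lambda)$ is negative in $\Omega$.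

So just above $\lambda_1$ all solutions have the same sign. Is there only one? The precise question, from Vladimir Bobkov, "Remarks on the antimaximum principle", arXiv:2608.03460 (2026), is to prove or disprove:

> **(U)** For every $p\ne2$, every bounded $C^{1,1}$ domain $\Omega$ and every $f$ satisfying $(F)$ there exists $\lambda^*>\lambda_1$ such that for every $\lambda\in(\lambda_1,\lambda^*)$ the problem $(\mathcal D_\lambda)$ has exactly one weak solution.

Theorem 1 says that (U) is false: it fails for every $p>2$, already on intervals and on balls in every dimension, and the non-uniqueness occurs for $\lambda$ arbitrarily close to $\lambda_1$. Theorem 2 says that (U) is true for $1<p<2$, and that for $p>2$ only unboundedness of $f$ near the critical points of $\varphi$ can break it. The function $\Theta$ measures how mild that unboundedness may be: with $\Theta(s)=e^{e^s}$, for example, even $e^{e^f}$ is integrable. On a ball $Z$ is the centre, so boundedness near $Z$ cannot be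 replaced by any condition $\int\Theta(f)<\infty$. These notes do not settle whether, for $p>2$ and $N\ge2$, such an $f$ exists on every domain that is not a ball.

**Notation.** $\Phi(\xi)=|\xi|^{p-2}\xi$, $p'=p/(p-1)$, $d=\operatorname{dist}(\cdot,\partial\Omega)$. Put $v=-u$. Then $(\mathcal D_\lambda)$ becomes
$$(P_\lambda)\qquad -\Delta_pv=\lambda|v|^{p-2}v-f,\qquad v\in W_0^{1,p}(\Omega),$$
and every solution of $(P_\lambda)$ is positive for $\lambda\in(\lambda_1,\lambda_f)$. We work with $(P_\lambda)$ throughout.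

## 2. Three cases by hand

**The linear case $p=2$.** It is excluded from (U), but shows what is lost. If $v_1,v_2$ solve $(P_\lambda)$ with $\lambda\in(\lambda_1,\lambda_2)$, then $z=v_1-v_2$ satisfies $-\Delta z=\lambda z$. Testing with $z^\pm$ gives $\int|\nabla z^\pm|^2=\lambda\int|z^\pm|^2$, so if both $z^\pm\not\equiv0$ then $\lambda_2\le\lambda$, which is false. So $z$ has one sign. Testing the equation of $z$ with $\varphi$ and that of $\varphi$ with $z$ gives $(\lambda-\lambda_1)\int z\varphi=0$, so $z=0$. For $p\ne2$ the difference of two solutions solves no useful equation, and this argument stops at its first line.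

**The datum $f=\varphi^{p-1}$, any $p>1$.** Insert $v=s\varphi$: since $-\Delta_p\varphi=\lambda_1\varphi^{p-1}$, it solves $(P_\lambda)$ iff $\lambda_1s^{p-1}=\lambda s^{p-1}-1$, i.e. $s=(\lambda-\lambda_1)^{-1/(p-1)}$. This solution blows up as $\lambda\downarrow\lambda_1$ and its shape is that of $\varphi$. We shall see (Lemma 1) that all solutions do this.

**Constant $f$ on an interval, any $p>1$.** Let $\Omega=(-1,1)$, $f\equiv1$, $\lambda>0$. *There is at most one positive solution of $(P_\lambda)$.* Let $v$ be one. With $w=\Phi(v')$ we have $w'=1-\lambda v^{p-1}$, so $w$ is $C^1$. Since $|v'|^p=|w|^{p'}$ and $(|w|^{p'}/p')'=|w|^{p'-2}w\,w'=v'w'$, the quantity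
$$E=\frac{|v'|^p}{p'}+\frac{\lambda v^p}{p}-v$$
is constant, and $E\ge0$ because $v(\pm1)=0$. So $|v'|^p=p'H(v)$ with $H(t)=E+t-\lambda t^p/p$, which is strictly concave on $[0,\infty)$, with $H(0)\ge0$. Let $m=\max v$; then $H(m)=0$. By strict concavity $H>0$ on $(0,m)$, and $H'(m)<0$. Hence $v'=0$ only where $v=m$. The set $\{v=m\}$ contains no interval, since there $0=w'=1-\lambda m^{p-1}=H'(m)$; and it does not contain two points with $v<m$ somewhere between, since $v$ would have an interior minimum with value in $(0,m)$. So $v$ rises from $0$ to $m$ and then falls to $0$. The rise and the fall take the same length $T(m)$, so $T(m)=1$. With $E=\lambda m^p/p-m$ and the substitution $t=ms$,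
$$T(m)=\int_0^m\frac{dt}{(p'H(t))^{1/p}}=\int_0^1\Big(p'\Big[\frac{\lambda(1-s^p)}p-m^{1-p}(1-s)\Big]\Big)^{-1/p}ds ,$$
which is strictly decreasing in $m$. So $m$ is determined by $T(m)=1$, and $m$ determines $v$ through $\int_0^{v(x)}(p'H)^{-1/p}\,dt=1-|x|$.

So a counterexample needs a nonconstant $f$, and by Theorem 2 one unbounded near $Z$.

## 3. Regularity, the first eigenfunction and Picone's identity

**(S0) Test functions.** If $\eta\in C(\overline\Omega)$ is locally Lipschitz in $\Omega$, has bounded gradient and vanishes on $\partial\Omega$, then $\eta\in W_0^{1,q}(\Omega)$ for all $q<\infty$: the functions $(\eta-\epsilon)^+-(\eta+\epsilon)^-$ have compact support, are Lipschitz, and tend to $\eta$ in $W^{1,q}$ as $\epsilon\to0$. Moreover, if $h\in C^1(\overline\Omega)$, $h=0$ on $\partial\Omega$, then $|h|\le d\,\|\nabla h\|_\infty$, since the segment from $x$ to a nearest boundary point lies, apart from its end, in $\Omega$.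

**The functional $z\mapsto\int fz$** is bounded, hence weakly continuous, on $W_0^{1,p}(\Omega)$: for $p<N$ we have $(p^*)'=\frac{Np}{p+N(p-1)}\le N<\gamma$, and for $p\ge N$ we have $W_0^{1,p}\subset L^{\gamma'}$.

**(S1) Regularity.** Let $v\in W_0^{1,p}(\Omega)$, $-\Delta_pv=\mu|v|^{p-2}v-\varepsilon f$, $0\le\mu,\varepsilon\le\Lambda$. Then $v\in L^\infty(\Omega)$. If $\|v\|_\infty\le L$, then $\|v\|_{C^{1,\beta}(\overline\Omega)}\le C$ for some $\beta\in(0,1)$ and $C$, with $C$ depending only on $L,\Lambda,p,\Omega,f,\gamma$.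

*Boundedness.* For $p>N$ this is Sobolev's embedding. Let $p\le N$. Put $\sigma=\frac1p-\frac1N$ if $p<N$, and $\sigma>0$ small if $p=N$, so that $p\sigma<1-\frac1\gamma$ (for $p<N$: $p\sigma=1-\frac pN\le1-\frac1N<1-\frac1\gamma$). For $k\ge1$ let $w=(|v|-k)^+$, $A_k=\{|v|>k\}$. By Sobolev and Hölder,
$$\|w\|_s\le C|A_k|^{\frac1s-\sigma}\|\nabla w\|_p\qquad(1\le s\le1/\sigma).\tag{1}$$
Testing with $w\operatorname{sign}v$ and using $|v|^{p-1}\le C(w^{p-1}+k^{p-1})$ where $w>0$, we get $\|\nabla w\|_p^p\le C\int(w^p+k^{p-1}w+fw)$. By (1) with $s=p$, $\int w^p\le C|A_k|^{1-p\sigma}\|\nabla w\|_p^p$, and $|A_k|\to0$, so for $k\ge k_0$ this term is absorbed: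
$$\|\nabla w\|_p^p\le Ck^{p-1}\|1+f\|_\gamma\|w\|_{\gamma'}\le Ck^{p-1}|A_k|^{1-\frac1\gamma-\sigma}\|\nabla w\|_p .$$
Solving for $\|\nabla w\|_p$ and using (1) with $s=1$,
$$\|w\|_1\le C_1k|A_k|^{1+\epsilon},\qquad \epsilon=\frac{1-1/\gamma-p\sigma}{p-1}>0 .$$
Let $k_j=K(2-2^{-j})$, $y_j=|A_{k_j}|$, $K\ge k_0$. On $A_{k_{j+1}}$ we have $|v|-k_j\ge k_{j+1}-k_j=K2^{-j-1}$, so $K2^{-j-1}y_{j+1}\le C_1\cdot2K\,y_j^{1+\epsilon}$, i.e. $y_{j+1}\le A\,2^{j}y_j^{1+\epsilon}$ with $A=4C_1$. If $Ay_0^\epsilon\le2^{-1/\epsilon}$, then induction gives $y_j\le2^{-j/\epsilon}y_0$, since $A2^j2^{-j(1+\epsilon)/\epsilon}y_0^{1+\epsilon}=2^{-j/\epsilon}(Ay_0^{\epsilon})y_0\le2^{-(j+1)/\epsilon}y_0$. For $K$ large, $y_0=|A_K|$ is that small; so $y_j\to0$ and $|v|\le2K$ a.e.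

*The $C^{1,\beta}$ bound.* Extend $f$ by $0$ and write $f=\operatorname{div}Y$, with $Y$ the gradient of a Newtonian potential. Then $Y\in W^{1,\gamma}_{loc}\subset C^{0,1-N/\gamma}_{loc}$ because $\gamma>N$, and
$$-\operatorname{div}\big(\Phi(\nabla v)-\varepsilon Y(x)\big)=\mu|v|^{p-2}v .$$
Lieberman's theorem (Nonlinear Anal. 12 (1988), Thm 1) applies to the flux $\Phi(\xi)-\varepsilon Y(x)$: its $\xi$-derivative is that of $\Phi$, and it is Hölder in $x$ uniformly in $\xi$; the right side is bounded. (For $N=1$ one sees it directly: $\Phi(v')$ has derivative bounded in $L^\gamma$, so it is bounded in $C^{0,1-1/\gamma}$, as it vanishes somewhere by Rolle; and $v'=\Phi^{-1}(\Phi(v'))$ with $\Phi^{-1}$ locally Hölder.)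

By Arzelà–Ascoli, a sequence of such $v$ with bounded sup-norms and bounded $\mu,\varepsilon$ has a subsequence converging in $C^1(\overline\Omega)$, and the weak equation passes to the limit. We call this *compactness* below.

**(S2) The first eigenfunction.** $\lambda_1$ is simple: its minimizers are exactly the nonzero multiples of $\varphi$ (Lindqvist, Proc. AMS 1990). Moreover $\varphi\in C^1(\overline\Omega)$ by (S1), and $\varphi>0$ in $\Omega$, $\partial_\nu\varphi<0$ on $\partial\Omega$ by the strong maximum principle and boundary point lemma of Vázquez (1984); $C^{1,1}$ gives the interior sphere condition. So $\nabla\varphi\neq0$ near $\partial\Omega$, and $Z$ is a compact subset of $\Omega$. Near the boundary $x=y-d(x)\nu(y)$ with $y\in\partial\Omega$, so the mean value theorem gives $\varphi\ge c\,d$ there, and then $\varphi\ge c\,d$ in all of $\Omega$ with a smaller $c>0$. Also $\varphi\le Cd$ by (S0).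

Example: for $\Omega=(-1,1)$, $\varphi$ is even and strictly decreasing in $|x|$, so $Z=\{0\}$. Section 6 shows the same for balls.

**(S3) Picone's identity.** Let $\mathcal B(a,b)=|a|^p-|b|^p-p\,\Phi(b)\cdot(a-b)$ for $a,b\in\mathbb R^N$; this is the gap between $|\cdot|^p$ at $a$ and its tangent plane at $b$. For $p=2$ it is $|a-b|^2$. By strict convexity $\mathcal B\ge0$, with equality iff $a=b$. Let $v_1,v_2>0$ be $C^1$ in $\Omega$, $a=\nabla\log v_2$, $b=\nabla\log v_1$. Since
$$\nabla\frac{v_2^p}{v_1^{p-1}}=p\Big(\frac{v_2}{v_1}\Big)^{p-1}\nabla v_2-(p-1)\Big(\frac{v_2}{v_1}\Big)^p\nabla v_1,\qquad\Phi(\nabla v_1)=v_1^{p-1}\Phi(b),$$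
we get
$$\Phi(\nabla v_1)\cdot\nabla\frac{v_2^p}{v_1^{p-1}}=v_2^p\big[p\,\Phi(b)\cdot a-(p-1)|b|^p\big],\tag{2}$$
$$|\nabla v_2|^p-\Phi(\nabla v_1)\cdot\nabla\frac{v_2^p}{v_1^{p-1}}=v_2^p\,\mathcal B(a,b)\ge0 .\tag{3}$$
Equality throughout $\Omega$ means $\nabla\log(v_2/v_1)=0$, so $v_2=kv_1$ as $\Omega$ is connected.

**(S4)** *If $V\in W_0^{1,p}(\Omega)$, $V\ge0$, $V\not\equiv0$ and $-\Delta_pV=\lambda V^{p-1}$, then $\lambda=\lambda_1$.* Testing with $V$ gives $\lambda\ge\lambda_1$. As in (S2), $V\in C^1(\overline\Omega)$ and $V\ge c\,d$, so $\varphi/V$ is bounded. Then $\varphi^p/V^{p-1}$ has bounded gradient and is at most $C\varphi$, so it is admissible by (S0). Integrating (3) with $v_2=\varphi$, $v_1=V$: $\lambda_1\int\varphi^p=\int|\nabla\varphi|^p\ge\lambda\int V^{p-1}\varphi^p/V^{p-1}=\lambda\int\varphi^p$.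

## 4. Blow-up, ordered pairs, and minimization on a hyperplane

Assume $(F)$ throughout this section.

**Lemma 1.** If $\lambda_n\downarrow\lambda_1$ and $v_n$ solves $(P_{\lambda_n})$, then $\|v_n\|_\infty\to\infty$ and $v_n/\|v_n\|_\infty\to\varphi$ in $C^1(\overline\Omega)$.

*Proof.* For large $n$, $v_n>0$. Suppose $\|v_n\|_\infty$ is bounded along a subsequence. By compactness a further subsequence converges in $C^1$ to some $v\ge0$ solving $(P_{\lambda_1})$. Testing with $v$, $\int|\nabla v|^p-\lambda_1\int v^p=-\int fv\le0$. The left side is $\ge0$, so it is $0$ and $v=s\varphi$ with $s\ge0$, hence $-\Delta_pv=\lambda_1v^{p-1}$. Comparing with $(P_{\lambda_1})$, $f=0$, a contradiction. So $t_n=\|v_n\|_\infty\to\infty$. Now $V_n=v_n/t_n$ solves $-\Delta_pV_n=\lambda_nV_n^{p-1}-t_n^{1-p}f$. Every subsequence has a further one converging in $C^1$ to some $V\ge0$ with $\|V\|_\infty=1$ and $-\Delta_pV=\lambda_1V^{p-1}$. Then $V$ is a minimizer for $\lambda_1$, so $V=\varphi$. $\square$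

**Lemma 2 (no ordered pairs).** If $v_1\ge v_2>0$ both solve $(P_\lambda)$, then $v_1=v_2$.

*Proof.* Since $0\le v_2^p/v_1^{p-1}\le v_2$ and $v_2/v_1\le1$, the formula for its gradient shows that $v_2^p/v_1^{p-1}$ is admissible (S0). Test the equation of $v_1$ with it, and the equation of $v_2$ with $v_2$. Integrating (3),
$$\lambda\int v_2^p-\int f\frac{v_2^p}{v_1^{p-1}}\le\lambda\int v_2^p-\int fv_2,\qquad\text{i.e.}\qquad\int fv_2\Big[1-\Big(\frac{v_2}{v_1}\Big)^{p-1}\Big]\le0 .$$
The integrand is $\ge0$, so both sides agree and equality holds in (3). Hence $v_2=kv_1$, $0<k\le1$. Then $-\Delta_pv_2=k^{p-1}(\lambda v_1^{p-1}-f)=\lambda v_2^{p-1}-k^{p-1}f$, so $(1-k^{p-1})f=0$ and $k=1$. $\square$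

Two distinct positive solutions must therefore cross. The third lemma turns uniqueness into an inequality that can be tested.

**Lemma 3.** Let $F_\lambda(w)=\int|\nabla w|^p-\lambda\int|w|^p$. There is $\lambda_0\in(\lambda_1,\min\{\lambda_f,\lambda_2\})$ such that for $\lambda\in(\lambda_1,\lambda_0)$: $(P_\lambda)$ has a solution; and if it has a unique solution $v$, then
$$F_\lambda(v+\psi)\ge F_\lambda(v)\qquad\text{for all }\psi\in W_0^{1,p}(\Omega)\text{ with }\int f\psi=0 .$$

*Proof.* *Claim: for $\lambda>\lambda_1$ close to $\lambda_1$ there is no $z\ne0$ with $F_\lambda(z)\le0$ and $\int fz=0$.* Otherwise take $\lambda_k\downarrow\lambda_1$ and such $z_k$ with $\|\nabla z_k\|_p=1$, $z_k\rightharpoonup z$. Then $1\le\lambda_k\int|z_k|^p$, so $\int|z|^p\ge1/\lambda_1$ by compactness of $W_0^{1,p}\subset L^p$, while $\|\nabla z\|_p\le1$. So $z$ is a minimizer for $\lambda_1$: $z=s\varphi$, $s\ne0$. But $0=\int fz=s\int f\varphi\ne0$.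

*A minimizer.* For such $\lambda$ let $H=\{w\in W_0^{1,p}(\Omega):\int fw=1\}$. Suppose $w_k\in H$, $F_\lambda(w_k)\le C$, $\rho_k=\|\nabla w_k\|_p\to\infty$. Let $z$ be a weak limit of $z_k=w_k/\rho_k$. From $1-\lambda\int|z_k|^p\le C\rho_k^{-p}$ we get $1-\lambda\int|z|^p\le0$. So $z\ne0$, and $F_\lambda(z)\le1-\lambda\int|z|^p\le0$, while $\int fz=\lim1/\rho_k=0$, against the claim. Minimizing sequences on $H$ are thus bounded. As $F_\lambda$ is weakly lower semicontinuous and $H$ weakly closed, a minimizer $w_0$ exists, and $\kappa:=F_\lambda(w_0)\le F_\lambda(\varphi/\!\int\!f\varphi)<0$.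

*From $w_0$ to a solution.* By the Lagrange rule $-\Delta_pw_0-\lambda|w_0|^{p-2}w_0=\mu f$ with some $\mu\in\mathbb R$; testing with $w_0$ gives $\mu=\kappa$. So $-\Delta_pw_0=\lambda|w_0|^{p-2}w_0-|\kappa|f$, and $sw_0$ with $s=|\kappa|^{-1/(p-1)}$ solves $(P_\lambda)$. If the solution $v$ is unique, $v=sw_0$ and $\int fv=s>0$. For $\int f\psi=0$ we have $(v+\psi)/s\in H$, so by homogeneity $F_\lambda(v+\psi)=s^pF_\lambda((v+\psi)/s)\ge s^pF_\lambda(w_0)=F_\lambda(v)$. $\square$

For $p=2$ one has $F_\lambda(v+\psi)=F_\lambda(v)-2\int f\psi+F_\lambda(\psi)$, so the inequality is just $F_\lambda(\psi)\ge0$ on $\{\int f\psi=0\}$, which is the claim. For $p\ne2$ the first-order term still drops out, but the higher-order part depends on $v$, and that is what we shall exploit.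

## 5. The logarithm of a quotient, and where it loses control

A sensible person tries to prove (U). Suppose uniqueness fails along some $\lambda_n\downarrow\lambda_1$: $v_n^1\ne v_n^2$ solve $(P_{\lambda_n})$. Both are positive for large $n$ and cross by Lemma 2. We compare logarithms, since the equation is homogeneous apart from $f$. We pass to subsequences freely; $C,c>0$ denote constants independent of $n$ (large). Only $(F)$ is used in this section.

**Step A: normalization.** The purpose is to bring both solutions to the same scale. Let $s_n=\|v_n^2\|_\infty$ and, interchanging the two if necessary, $\|v_n^1\|_\infty/s_n\to\ell\in[1,\infty]$. Suppose $\ell>1$ and fix $1<\ell'<\ell$. By Lemma 1, $D_n=\ell'v_n^1/\|v_n^1\|_\infty-v_n^2/s_n\to(\ell'-1)\varphi$ in $C^1(\overline\Omega)$. By (S0) and $d\le C\varphi$,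
$$|D_n-(\ell'-1)\varphi|\le C\varphi\,\|\nabla(D_n-(\ell'-1)\varphi)\|_\infty,$$
so $D_n>0$ for large $n$. Then, since $\|v_n^1\|_\infty\ge\ell's_n$ for large $n$, $v_n^1\ge\ell's_n\,v_n^1/\|v_n^1\|_\infty\ge v_n^2$, and Lemma 2 gives $v_n^1=v_n^2$, a contradiction. So $\ell=1$. Put
$$V=V_n=v_n^1/s_n,\qquad U=U_n=v_n^2/s_n,\qquad\varepsilon_n=s_n^{1-p}\to0 .$$
Then
$$-\Delta_pV=\lambda_nV^{p-1}-\varepsilon_nf,\qquad-\Delta_pU=\lambda_nU^{p-1}-\varepsilon_nf,\qquad V_n,U_n\to\varphi\text{ in }C^1(\overline\Omega).\tag{4}$$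
By the same bound $|h|\le C\varphi\|\nabla h\|_\infty$, the quotients $V/\varphi$, $U/\varphi$, $V/U$ tend to $1$ uniformly; for large $n$ they lie in $[\frac12,2]$. Let $\omega=\omega_n=\log(V_n/U_n)$. It is $C^1$ in $\Omega$ and bounded, and $\varphi\nabla\omega=\varphi\big(\frac{\nabla V}V-\frac{\nabla U}U\big)$ is bounded. By Lemma 2 both $\omega_n^+$ and $\omega_n^-$ are $\not\equiv0$.

**Step B: the key estimate.** Set $\varrho_n=1$ if $p<2$ and $\varrho_n=(|\nabla U_n|+|\nabla V_n|)^{p-2}$ if $p>2$. We show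
$$\int\varphi^2\varrho_n|\nabla\omega_n^\pm|^2\le C\varepsilon_n\int f\varphi\,(\omega_n^\pm)^2 .\tag{5}$$
It suffices to treat $+$; for $-$ exchange $U$ and $V$. The functions
$$\eta_1=\frac{(V^p-U^p)^+}{V^{p-1}}=\Big(V-\frac{U^p}{V^{p-1}}\Big)^+,\qquad\eta_2=\frac{(V^p-U^p)^+}{U^{p-1}}=\Big(\frac{V^p}{U^{p-1}}-U\Big)^+$$
have bounded gradients and vanish on $\partial\Omega$. Test the equation of $V$ with $\eta_1$, that of $U$ with $\eta_2$, and subtract. The $\lambda_n$-terms cancel, since $V^{p-1}\eta_1=U^{p-1}\eta_2$. With $a=\nabla\log V$, $b=\nabla\log U$, formula (2) gives on $\{\omega>0\}$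
$$\Phi(\nabla V)\cdot\nabla\eta_1=V^p|a|^p-U^p[p\,\Phi(a)\cdot b-(p-1)|a|^p],$$
$$\Phi(\nabla U)\cdot\nabla\eta_2=V^p[p\,\Phi(b)\cdot a-(p-1)|b|^p]-U^p|b|^p,$$
and the difference is $V^p\mathcal B(a,b)+U^p\mathcal B(b,a)$. Hence
$$\int_{\{\omega>0\}}\big[V^p\mathcal B(a,b)+U^p\mathcal B(b,a)\big]=\varepsilon_n\int_{\{\omega>0\}}f\,(V^p-U^p)(U^{1-p}-V^{1-p}).\tag{6}$$
The right integrand equals $fU(e^{p\omega}-1)(1-e^{-(p-1)\omega})\le Cf\varphi\,\omega^2$, as $\omega$ is bounded. For the left side, the Hessian of $|\xi|^p$ in direction $\eta$ is at least $p\min(1,p-1)|\xi|^{p-2}|\eta|^2$, so Taylor's formula with integral remainder (for $p<2$ the singularity at $\xi=0$ is integrable along the segment) gives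
$$\mathcal B(a,b)\ge p\min(1,p-1)\,|a-b|^2\int_0^1(1-s)\,|b+s(a-b)|^{p-2}ds\ge c\,(|a|+|b|)^{p-2}|a-b|^2 .$$
For $p<2$ the last step holds because $|b+s(a-b)|\le|a|+|b|$. For $p>2$ the integral is continuous in $(a,b)$, homogeneous of degree $p-2$, and positive unless $a=b=0$; so it is bounded below on $|a|+|b|=1$ by compactness. (Where $a=b=0$ the bound reads $0\ge0$.) Finally $a-b=\nabla\omega$, and $\varphi|a|,\varphi|b|$ are comparable with $|\nabla V|,|\nabla U|$, so
$$V^p\mathcal B(a,b)\ge c\,\varphi^2(\varphi|a|+\varphi|b|)^{p-2}|\nabla\omega|^2\ge c\,\varphi^2(|\nabla V|+|\nabla U|)^{p-2}|\nabla\omega|^2 .$$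
For $p<2$ the weight $(|\nabla V|+|\nabla U|)^{p-2}$ is $\ge c$ because gradients are bounded. Dropping $U^p\mathcal B(b,a)\ge0$ in (6), we get (5).

**What (5) would give, and where it stops.** Normalize $\theta_n^\pm=\omega_n^\pm/\|\varphi\,\omega_n^\pm\|_2$. If $\varrho_n\ge c>0$ and if the right side of (5) is controlled by the energy plus a constant, then since $\varepsilon_n\to0$ the gradients of $\theta_n^\pm$ tend to $0$, and one expects both to converge to positive constants. But $\theta_n^+\theta_n^-\equiv0$, a contradiction. For $p<2$ the weight is $1$, and this will work. For $p>2$ the weight tends to $(2|\nabla\varphi|)^{p-2}$, which vanishes exactly on $Z$. Near $Z$ two things are lost: (5) does not directly control $\nabla\theta_n$, and if $f$ is unbounded there, $\int f\varphi\theta_n^2$ is not controlled by the energy. Section 6 shows that the obstacle is genuine when $f$ is unbounded; Section 7 removes it when $f$ is bounded near $Z$.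

## 6. A staircase datum: proof of Theorem 1

**A flat region is unstable for $p>2$.** Suppose $f=\lambda c^{p-1}$ and $v\equiv c>0$ on a ball $B_r$. The equation holds there trivially. Take $\psi\in C_c^\infty(B_r)$ with $\int\psi=0$; then $\int f\psi=0$, and
$$F_\lambda(v+t\psi)-F_\lambda(v)=t^p\int|\nabla\psi|^p-\lambda\frac{p(p-1)}2c^{p-2}t^2\int\psi^2+O(t^3)\qquad(t\downarrow0).$$
For $p>2$ this is negative for small $t>0$ and $\psi\not\equiv0$, so by Lemma 3 such a $v$ is not the only solution when $\lambda<\lambda_0$. (For $p<2$ the first term wins and nothing follows.)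

**One plateau is not enough.** The first idea is a radial $f$ on the unit ball with $f=n$ on $B_r$. If solutions are unique they are radial; and if $\lambda v(0)^{p-1}=n$ at some $\lambda$, the energy function $h$ of Step 5 below is nonincreasing on $(0,r)$, nonnegative, with $h(0)=0$, so $v\equiv v(0)$ on $B_r$ and we have the flat region. But by Lemma 1, $\lambda v(0)^{p-1}\to\infty$ as $\lambda\downarrow\lambda_1$. So for $\lambda$ near $\lambda_1$ the level $n$ is passed and never met. We need infinitely many plateaus, of heights $1,2,3,\dots$, the higher ones nearer to the centre. The plateau of height $n$ is then a shell, whose core contains all the higher plateaus. The core must be so small that $v$ is still almost flat on the shell, and "almost" must be good enough for the negative quadratic term to survive. This is arranged by choosing the radii one after another.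

*Proof of Theorem 1.*

**Step 1: reduction to the unit ball.** If $\Omega=B_R(x_0)$, then $u$ solves $(\mathcal D_\lambda)$ on $\Omega$ with datum $f$ iff $\tilde u(y)=u(x_0+Ry)$ solves the problem on $B_1$ with $\tilde\lambda=R^p\lambda$ and $\tilde f(y)=R^pf(x_0+Ry)$; also $\tilde\lambda_1=R^p\lambda_1$. Moreover $\int_\Omega\Theta(f)=R^N\int_{B_1}\Theta(R^{-p}\tilde f)$. Replacing $\Theta$ by $s\mapsto\Theta(R^{-p}s)$, we may take $\Omega=B_1=B_1(0)$. Since $\varphi\circ Q$ is again a normalized positive first eigenfunction for every orthogonal $Q$, $\varphi$ is radial.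

**Step 2: a radial identity.** It turns the equation into an integral formula for $v'$. Let $v\in C^1(\overline{B_1})$ be a radial (even, if $N=1$) weak solution of $-\Delta_pv=g$ with $g\in L^1$ radial. Test with the function equal to $1$ on $B_r$, $0$ off $B_{r+\epsilon}$, affine in $|x|$ between. After division by the measure of the unit sphere, the left side is $-\frac1\epsilon\int_r^{r+\epsilon}\Phi(v'(s))s^{N-1}ds$. As $v'$ is continuous, $\epsilon\to0$ gives
$$r^{N-1}\Phi(v'(r))=-\int_0^rs^{N-1}g(s)\,ds\qquad(0<r<1).\tag{7}$$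
For $\varphi$, with $g=\lambda_1\varphi^{p-1}>0$, this gives $\varphi'<0$ on $(0,1)$. So $\varphi(0)=\|\varphi\|_\infty=1$ and $Z=\{0\}$.

**Step 3: construction of $f$.** We set
$$f(x)=n\quad\text{for }r_{n+1}<|x|\le r_n,\ n\ge1,\qquad r_1=1,\ r_n\downarrow0,$$
with $r_n$ chosen inductively; the value of $f$ at $0$ is irrelevant. Fix $\psi_0\in C_c^\infty(B_1\setminus\overline{B_{1/4}})$, odd in $x_1$, $\|\psi_0\|_\infty=1$; so $\int\psi_0=0$. Put $c_n^-=(n/2\lambda_1)^{1/(p-1)}$, $c_n^+=(n/\lambda_1)^{1/(p-1)}$; these will bracket $v(0)$. Let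
$$\begin{aligned}R_n(G,t)={}&2^{p-1}\big(G^p|B_1|r_n^N+t^pr_n^{N-p}\|\nabla\psi_0\|_p^p\big)+2\lambda_1p(p-1)(2c_n^+)^{p-2}\,t\,G\,r_n^{N+1}\|\psi_0\|_1\\&-\lambda_1\frac{p(p-1)}2\Big(\frac{c_n^-}4\Big)^{p-2}t^2r_n^N\|\psi_0\|_2^2 .\end{aligned}$$
Step 6 will show that $R_n(G,t)$ bounds $F_\lambda(v+t\psi)-F_\lambda(v)$ if $|\nabla v|\le G$ on $B_{r_n}$. In $R_n(0,t)$ there remain a positive multiple of $t^p$ and a negative multiple of $t^2$. Since $p>2$, given $r_n$ we can choose $t_n\in(0,c_n^-/4]$ with $R_n(0,t_n)<0$, and then, by continuity, $G_n\in(0,c_n^-/2]$ with $R_n(G,t_n)<0$ for all $0\le G\le G_n$. Let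
$$C_p=(1+p')^{1/p},\qquad\rho_n=(G_n/C_p)^{p-1}.$$
Given $n$, these depend on $r_n$ only, so they are available before $r_{n+1}$ is chosen. Having $r_1,\dots,r_{m-1}$, choose $r_m>0$ so small that
$$r_m\le\tfrac14r_{m-1},\qquad m\,r_m\le2^{-m-p}\min_{n<m}\rho_n,\qquad(\Theta(m)+e^m)\,r_m^N\le2^{-m}.$$
The third condition gives $\int\Theta(f)\le|B_1|\sum_n\Theta(n)r_n^N<\infty$ and $\int f^\gamma\le|B_1|\sum_nn^\gamma r_n^N<\infty$ for all $\gamma<\infty$. So $(F)$ holds, and $f$ is bounded outside every neighbourhood of $0$. The second condition gives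
$$\tau_n:=2^{p-1}n\,r_{n+1}+\int_0^{r_{n+1}}f(s)\,ds\le2^p\sum_{m>n}m\,r_m\le\rho_n .\tag{8}$$
Indeed $\int_0^{r_{n+1}}f=\sum_{m>n}m(r_m-r_{m+1})\le\sum_{m>n}mr_m$, and $2^{p-1}nr_{n+1}\le2^{p-1}\sum_{m>n}mr_m$, and $2^{p-1}+1\le2^p$.

**Step 4: assume uniqueness and tune $\lambda$.** Let $\lambda^*>\lambda_1$ and assume, for contradiction, that $(P_\lambda)$ has exactly one solution $v_\lambda$ for all $\lambda\in(\lambda_1,\lambda^*)$. Decreasing $\lambda^*$, we may assume $\lambda^*\le\min\{\lambda_0,2\lambda_1\}$ with $\lambda_0$ from Lemma 3. Then $v_\lambda>0$. For every orthogonal $Q$, $v_\lambda\circ Q$ also solves $(P_\lambda)$, as $f$ is radial; by uniqueness $v_\lambda$ is radial (even if $N=1$).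

*The map $\lambda\mapsto v_\lambda$ is continuous into $C^1(\overline\Omega)$.* Let $\lambda_k\to\lambda\in(\lambda_1,\lambda^*)$. If $\|v_{\lambda_k}\|_\infty\to\infty$ along a subsequence, the normalized functions solve $-\Delta_pV_k=\lambda_kV_k^{p-1}-\|v_{\lambda_k}\|_\infty^{1-p}f$, and by compactness a further subsequence converges in $C^1$ to some $V\ge0$, $\|V\|_\infty=1$, $-\Delta_pV=\lambda V^{p-1}$. As $\lambda>\lambda_1$, this contradicts (S4). So the norms are bounded; by compactness every subsequence has a further one converging in $C^1$ to a solution of $(P_\lambda)$, which is $v_\lambda$ by uniqueness.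

So $M(\lambda):=\lambda v_\lambda(0)^{p-1}$ is continuous on $(\lambda_1,\lambda^*)$. By Lemma 1 and $\varphi(0)=1$, $v_\lambda(0)/\|v_\lambda\|_\infty\to1$ and $M(\lambda)\to\infty$ as $\lambda\downarrow\lambda_1$. In particular $\|v_\lambda\|_\infty\le2v_\lambda(0)$ for $\lambda\in(\lambda_1,\lambda_1+\eta)$, some $\eta>0$. By the intermediate value theorem there are an integer $n\ge2$ and $\lambda\in(\lambda_1,\lambda_1+\eta)\cap(\lambda_1,\lambda^*)$ with
$$\lambda c^{p-1}=n,\qquad c:=v(0),\quad v:=v_\lambda,\quad0\le v\le2c .\tag{9}$$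
Fix them. Since $\lambda_1<\lambda\le2\lambda_1$, $c_n^-\le c\le c_n^+$.

**Step 5: $v$ is almost constant on $B_{r_n}$.** We bound $v'$ first in the core, then on the shell.

*Core.* By (7), $r^{N-1}\Phi(v'(r))=-\int_0^rs^{N-1}(\lambda v^{p-1}-f)\,ds$, and by (9) $|\lambda v^{p-1}-f|\le2^{p-1}n+f$. For $0<r\le r_{n+1}$, since $(s/r)^{N-1}\le1$, we get $|v'(r)|^{p-1}\le\tau_n$. Hence $|v(r_{n+1})-c|\le r_{n+1}\tau_n^{1/(p-1)}$.

*Shell.* On $(r_{n+1},r_n)$ we have $f=n=\lambda c^{p-1}$. By (7), $w=\Phi(v')$ is $C^1$ there and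
$$w'=-\tfrac{N-1}rw-\lambda(v^{p-1}-c^{p-1}).$$
Let
$$h(r)=\frac{|v'|^p}{p'}+\lambda\big(g(v)-g(c)\big),\qquad g(s)=\frac{s^p}p-c^{p-1}s .$$
The function $g$ is convex on $[0,\infty)$ with minimum at $c$, so $g(v)\ge g(c)$. As in Section 2, $(|v'|^p/p')'=(|w|^{p'}/p')'=v'w'$. So $h$ is $C^1$ on $(r_{n+1},r_n)$, continuous on $[r_{n+1},r_n]$, and
$$h'=v'w'+\lambda(v^{p-1}-c^{p-1})v'=-\tfrac{N-1}r|v'|^p\le0 .$$
Since $|g'|\le(2c)^{p-1}$ on $[0,2c]$ and $\lambda(2c)^{p-1}=2^{p-1}n$, the core estimates give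
$$h(r_{n+1})\le\frac{\tau_n^{p'}}{p'}+2^{p-1}n\,r_{n+1}\,\tau_n^{1/(p-1)}\le\frac{\tau_n^{p'}}{p'}+\tau_n^{p'},$$
using $2^{p-1}nr_{n+1}\le\tau_n$ and $1+\frac1{p-1}=p'$. Hence $|v'|^p\le p'h\le(1+p')\tau_n^{p'}$ on the shell. As $p'/p=1/(p-1)$, on all of $B_{r_n}$, by (8) and $r_n\le1$,
$$|\nabla v|\le G:=C_p\tau_n^{1/(p-1)}\le C_p\rho_n^{1/(p-1)}=G_n,\qquad|v-c|\le r_nG\le c_n^-/2\le c/2 .$$

**Step 6: a competitor with smaller energy.** Let $\psi(x)=\psi_0(x/r_n)$, $t=t_n$. Since $r_{n+1}\le r_n/4$, $f=n$ on $\operatorname{supp}\psi$, so $\int f\psi=n\int\psi=0$. On $\operatorname{supp}\psi$ we have $v\in[c/2,3c/2]$ and $|t\psi|\le c_n^-/4\le c/4$. So all values between $v$ and $v+t\psi$ are $\ge c/4$, and as $p>2$ Taylor's formula gives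
$$(v+t\psi)^p-v^p\ge p\,v^{p-1}t\psi+\tfrac{p(p-1)}2(c/4)^{p-2}t^2\psi^2 .$$
The linear term is small because $\int\psi=0$ and $v$ is almost constant:
$$\Big|\int v^{p-1}\psi\Big|=\Big|\int(v^{p-1}-c^{p-1})\psi\Big|\le(p-1)(2c)^{p-2}\,r_nG\cdot r_n^N\|\psi_0\|_1 .$$
On $\operatorname{supp}\psi\subset B_{r_n}$, $|\nabla v+t\nabla\psi|^p\le2^{p-1}(G^p+t^p|\nabla\psi|^p)$, and $\int|\nabla\psi|^p=r_n^{N-p}\|\nabla\psi_0\|_p^p$, $\int\psi^2=r_n^N\|\psi_0\|_2^2$. Dropping $-\int_{\operatorname{supp}\psi}|\nabla v|^p\le0$ and using $\lambda_1<\lambda\le2\lambda_1$, $c_n^-\le c\le c_n^+$, we get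
$$F_\lambda(v+t\psi)-F_\lambda(v)\le R_n(G,t_n)<0,$$
since $G\le G_n$. This contradicts Lemma 3. So uniqueness fails for some $\lambda\in(\lambda_1,\lambda^*)$; at least one solution exists there by Lemma 3, hence at least two. As $\lambda^*$ was arbitrary, Theorem 1 is proved, and (U) is false. $\blacksquare$

## 7. Control near the critical set: proof of Theorem 2

Existence is known (and follows from Lemma 3). If Theorem 2 failed, uniqueness would fail along some $\lambda_n\downarrow\lambda_1$, and we are in the situation of Section 5, with (4) and (5) at hand. The missing control near $Z$ comes from an integral bound on $|\nabla V_n|^{2-p}$ (Lemma 4). It rests on this: near $Z$ the right side of the equation of $V_n$ is bounded below, and its rough part $\varepsilon_nf$ is uniformly small.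

**Step 1: neighbourhoods of $Z$.** We isolate the region where $\varrho_n$ degenerates. If $p<2$ put $\mathcal O=\mathcal O_1=\mathcal O_2=\emptyset$, $\chi\equiv1$. If $p>2$ take open sets $Z\subset\mathcal O_1\Subset\mathcal O_2\Subset\mathcal O\Subset\Omega$ with $f\le M$ a.e. in $\mathcal O$, and a smooth $0\le\chi\le1$ with $\chi=0$ on $\mathcal O_1$, $\chi=1$ off $\mathcal O_2$. Since $\nabla\varphi\ne0$ on the compact set $\overline\Omega\setminus\mathcal O_1$ and $V_n\to\varphi$ in $C^1$, in both cases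
$$\varrho_n\ge c\quad\text{on }\Omega\setminus\mathcal O_1\text{ for large }n .\tag{10}$$
If $p>2$, then on $\mathcal O$ we have $V_n\ge\varphi/2\ge c$ and $\varepsilon_nf\le\varepsilon_nM\to0$, so for large $n$
$$g_n:=\lambda_nV_n^{p-1}-\varepsilon_nf\ge c_0>0\quad\text{a.e. in }\mathcal O .\tag{11}$$

**Lemma 4.** If $p>2$, then $\int_{\mathcal O_2}|\nabla V_n|^{2-p}\,dx\le C$ for all large $n$.

*Proof.* *Regularized problem.* We need second derivatives, so we smooth the equation. Let $D$ be a smooth open set, $\mathcal O_2\Subset D\Subset\mathcal O$. Fix $n$ and mollify with small parameter $\delta\in(0,1)$: $g^\delta=h^\delta+k^\delta$ on $\overline D$, where $h^\delta,k^\delta$ are the mollifications of $\lambda_nV_n^{p-1}$ and $-\varepsilon_nf$. Then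
$$|\nabla h^\delta|\le C,\qquad|k^\delta|\le M\varepsilon_n,\qquad c_0\le g^\delta\le C .$$
Let $u=u_\delta\in V_n+W_0^{1,p}(D)$ be the minimizer of $\int_D\frac1p(\delta^2+|\nabla u|^2)^{p/2}-g^\delta u$; it exists and is unique by coercivity and strict convexity. Put $\ell=(\delta^2+|\nabla u|^2)^{1/2}$, $X=\ell^{p-2}\nabla u$, so $-\operatorname{div}X=g^\delta$ in $D$.

*$u_\delta\to V_n$ in $C^1_{loc}(D)$ as $\delta\to0$.* Comparing with the competitor $V_n$ bounds $u_\delta$ in $W^{1,p}(D)$ uniformly in $\delta$. It is also uniformly bounded in $L^\infty(D)$. From below: $u^-\in W_0^{1,p}(D)$ since $V_n>0$, and testing with it gives $-\int\ell^{p-2}|\nabla u^-|^2=\int g^\delta u^-\ge0$, so $u\ge0$. From above: choose $x_0$ with $|x-x_0|\ge1$ on $D$ and let $\bar b(x)=K-\frac\mu2|x-x_0|^2$. With $y=x-x_0$ and $\ell_b^2=\delta^2+\mu^2|y|^2$,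
$$-\operatorname{div}(\ell_b^{p-2}\nabla\bar b)=\mu\operatorname{div}(\ell_b^{p-2}y)=\mu\big[N\ell_b^{p-2}+(p-2)\ell_b^{p-4}\mu^2|y|^2\big]\ge N\mu^{p-1}.$$
Choose $\mu$ with $N\mu^{p-1}\ge\sup g^\delta$, then $K$ with $\bar b\ge\sup_DV_n$ on $D$, both independent of $\delta$. Subtracting the two relations and testing with $(u-\bar b)^+\in W_0^{1,p}(D)$, strict monotonicity of $\xi\mapsto(\delta^2+|\xi|^2)^{(p-2)/2}\xi$ gives $u\le\bar b$. By the interior $C^{1,\beta}$ estimates, uniform in $\delta\in(0,1)$ (DiBenedetto 1983, Tolksdorf 1984), $u_\delta$ converges in $C^1_{loc}(D)$ along subsequences to some $\bar u\in V_n+W_0^{1,p}(D)$, and $-\Delta_p\bar u=g_n$ in $D$. This Dirichlet problem has the unique solution $V_n$ by strict monotonicity. So the whole family tends to $V_n$. For fixed $\delta>0$ the equation is nondegenerate with smooth right side, so $u_\delta\in C^\infty(D)$ by standard elliptic regularity.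

*Two quantities.* Let $\zeta\in C_c^\infty(D)$, $0\le\zeta\le1$, $\zeta=1$ on $\mathcal O_2$. For $\delta$ small (depending on $n$), $\ell\le C$ on $\operatorname{supp}\zeta$, with $C$ independent of $n$ and $\delta$. Set
$$a=\int\ell^{p-2}|D^2u|^2\zeta^2,\qquad b=\int\ell^{2-p}\zeta^2,\qquad\text{so}\quad\int|D^2u|\zeta^2\le\sqrt{ab} .$$
Both are finite, since $u$ is smooth and $\ell\ge\delta$. We bound $a$ by $b$ and $b$ by $a$, and use $\varepsilon_n\to0$ to close the loop.

*Bound for $a$.* Multiply $-\operatorname{div}(\partial_iX)=\partial_ig^\delta$ by $\zeta^2\partial_iu$, sum over $i$, integrate. Here $\partial_iX=A\nabla\partial_iu$ with $A=\ell^{p-2}\big(I+(p-2)\ell^{-2}\nabla u\otimes\nabla u\big)$, so $\ell^{p-2}I\le A\le(p-1)\ell^{p-2}I$. The rough part $k^\delta$ is not differentiated: we integrate by parts. Thus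
$$a\le C\int\zeta|\nabla\zeta|\,\ell^{p-1}|D^2u|+\int\nabla h^\delta\cdot\nabla u\,\zeta^2-\int k^\delta\operatorname{div}(\zeta^2\nabla u)\le\tfrac14a+C+C\varepsilon_n\sqrt{ab} .$$
For the first term we used Young's inequality, with remainder $C\int|\nabla\zeta|^2\ell^p\le C$; for the third, $|\operatorname{div}(\zeta^2\nabla u)|\le C|D^2u|\zeta^2+2\zeta|\nabla\zeta||\nabla u|$. So $a\le C+C\varepsilon_n(a+b)$.

*Bound for $b$.* Multiply $-\operatorname{div}X=g^\delta$ by $\ell^{2-p}\zeta^2$. Since $|\nabla\ell|\le|D^2u|$ and $|X|=\ell^{p-2}|\nabla u|\le\ell^{p-1}$,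
$$c_0b\le\int X\cdot\nabla(\ell^{2-p}\zeta^2)\le(p-2)\int|D^2u|\zeta^2+2\int\zeta|\nabla u||\nabla\zeta|\le C\sqrt{ab}+C,$$
so $b\le C(a+1)$.

*Conclusion.* Inserting, $a\le C+C\varepsilon_na$. For large $n$ (independently of $\delta$) both $a$ and $b$ are bounded by a constant independent of $\delta,n$. Let $\delta\to0$: on $\mathcal O_2$, $\ell^{2-p}\to|\nabla V_n|^{2-p}$ pointwise (with value $+\infty$ where $\nabla V_n=0$), and Fatou's lemma gives the claim. $\square$

**Step 2: energy bounds.** They control the right side of (5), and $\theta$ up to the boundary, where the weight $\varphi^2$ degenerates. For $\theta$ a nonnegative multiple of $\omega_n^+$ or $\omega_n^-$ put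
$$m(\theta)=\int\varphi^2\theta^2,\qquad e_n(\theta)=\int\varphi^2\varrho_n|\nabla\theta|^2,$$
both finite since $\theta$, $\varphi\nabla\theta$, $\varrho_n$ are bounded. Then, for large $n$,
$$\text{(a)}\ \int_\Omega\theta^2\le C\,(e_n(\theta)+m(\theta)),\qquad\text{(b)}\ \int_\Omega f\varphi\,\theta^2\le C\,(e_n(\theta)+m(\theta)).$$

*Proof of (a).* Choose $\eta>0$ so small that $\{\varphi<\eta\}\cap\mathcal O=\emptyset$ and, on $\{\varphi<\eta\}$, $|\nabla\varphi|\ge c$ and $\lambda_1\varphi^p\le\frac14|\nabla\varphi|^p$. This is possible as $\mathcal O\Subset\Omega$ and $\nabla\varphi\ne0$ on $\partial\Omega$. Let $\chi_0=\kappa(\varphi)$ with $\kappa$ smooth, $0\le\kappa\le1$, $\kappa=1$ on $[0,\eta/2]$, $\kappa=0$ on $[\eta,\infty)$, and $\vartheta=\chi_0\theta$. Test the equation of $\varphi$ with $\varphi\vartheta^2$, whose gradient $\vartheta^2\nabla\varphi+2\vartheta\,\varphi\nabla\vartheta$ is bounded and which vanishes on $\partial\Omega$: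
$$\int|\nabla\varphi|^p\vartheta^2=\lambda_1\int\varphi^p\vartheta^2-2\int\varphi\vartheta\,\Phi(\nabla\varphi)\cdot\nabla\vartheta\le\tfrac34\int|\nabla\varphi|^p\vartheta^2+2\int\varphi^2|\nabla\varphi|^{p-2}|\nabla\vartheta|^2 .$$
(The first term is at most $\frac14\int|\nabla\varphi|^p\vartheta^2$; for the second use $2xy\le\frac12x^2+2y^2$.) On $\{\varphi<\eta\}$, $|\nabla\varphi|$ lies between positive constants, so $\int\vartheta^2\le C\int\varphi^2|\nabla\vartheta|^2$. Since $|\nabla\vartheta|\le\chi_0|\nabla\theta|+C\theta$ and $\varrho_n\ge c$ on the strip by (10), this is at most $C(e_n(\theta)+m(\theta))$. On $\{\varphi\le\eta/2\}$, $\vartheta=\theta$; on $\{\varphi\ge\eta/2\}$, $\theta^2\le4\eta^{-2}\varphi^2\theta^2$. This proves (a).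

*Proof of (b).* On $\mathcal O_2$, $f\le M$ and $\varphi\le1$, so (a) applies. Off $\mathcal O_2$, $\theta=\chi\theta$. Let $h=\varphi\chi\theta$, which is in $W_0^{1,2}(\Omega)$ by (S0). From $\nabla h=\chi\theta\nabla\varphi+\varphi\theta\nabla\chi+\varphi\chi\nabla\theta$, (10) and (a),
$$\|h\|^2_{W^{1,2}}\le C\Big(\int_{\Omega\setminus\mathcal O_1}\varphi^2|\nabla\theta|^2+\int\theta^2\Big)\le C(e_n(\theta)+m(\theta)).$$
If $N\ge2$, then $\gamma>N\ge2$, and Hölder's inequality with $\frac1q=\frac12-\frac1\gamma>\frac12-\frac1N$ gives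
$$\int f\varphi(\chi\theta)^2=\int f\,h\,\chi\theta\le\|f\|_\gamma\|h\|_q\|\theta\|_2 ,$$
and $W_0^{1,2}\subset L^q$; use (a) again. If $N=1$, then by Cauchy–Schwarz from the nearest endpoint $h^2\le d\,\|h'\|_2^2\le C\varphi\|h'\|_2^2$, so $\int f\varphi(\chi\theta)^2=\int fh^2/\varphi\le C\|f\|_1\|h'\|_2^2$. $\square$

**Step 3: the normalized functions have vanishing energy.** Let $\theta_n^\pm=\omega_n^\pm/m(\omega_n^\pm)^{1/2}$, which makes sense as $\omega_n^\pm\not\equiv0$; so $m(\theta_n^\pm)=1$. By (5) and (b), $e_n(\theta_n^\pm)\le C\varepsilon_n(e_n(\theta_n^\pm)+1)$, hence $e_n(\theta_n^\pm)\to0$. Write $\theta_n$ for either of $\theta_n^\pm$. By (a), $\theta_n$ is bounded in $L^2(\Omega)$.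

**Step 4: the limit is a constant.** We show $\nabla\theta_n\to0$ in $L^1_{loc}(\Omega)$. On $K\setminus\mathcal O_1$, $K\subset\Omega$ compact, it follows from $\varphi^2\varrho_n\ge c$. If $p>2$, then on $\mathcal O_2$ we use Lemma 4, $\varrho_n\ge|\nabla V_n|^{p-2}$ and $\varphi\ge c$:
$$\int_{\mathcal O_2}|\nabla\theta_n|\le\Big(\int_{\mathcal O_2}\varrho_n|\nabla\theta_n|^2\Big)^{1/2}\Big(\int_{\mathcal O_2}|\nabla V_n|^{2-p}\Big)^{1/2}\le C\,e_n(\theta_n)^{1/2}\to0 .$$
So $\theta_n$ is bounded in $W^{1,1}_{loc}(\Omega)$, and a subsequence converges in $L^1_{loc}(\Omega)$ and a.e. to a function with zero gradient; as $\Omega$ is connected, it is a constant $k\ge0$.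

**Step 5: $k>0$.** We must exclude that the mass $m(\theta_n)=1$ escapes, either to $Z$ or to the boundary. Suppose $k=0$.

*Away from $Z$.* By (10) and Step 3, $\chi\theta_n$ is bounded in $W^{1,2}_{loc}(\Omega)$. By Rellich and the a.e. limit, $\chi\theta_n\to0$ in $L^2_{loc}(\Omega)$. So $\int_{K\setminus\mathcal O_2}\theta_n^2\to0$ for every compact $K\subset\Omega$.

*Near $Z$ (only if $p>2$).* Take $\tilde\chi\in C_c^\infty(\mathcal O)$, $0\le\tilde\chi\le1$, $\tilde\chi=1$ on a neighbourhood of $\overline{\mathcal O_2}$, and test the equation of $V_n$ with $\tilde\chi^2\theta_n^2$. By (11) and $|\nabla V_n|^{p-1}=|\nabla V_n|^{p/2}|\nabla V_n|^{(p-2)/2}\le C\varrho_n^{1/2}$,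
$$\begin{aligned}c_0\int\tilde\chi^2\theta_n^2&\le2\int\tilde\chi^2\theta_n|\nabla V_n|^{p-1}|\nabla\theta_n|+2\int\tilde\chi|\nabla\tilde\chi|\,\theta_n^2|\nabla V_n|^{p-1}\\&\le C\,e_n(\theta_n)^{1/2}\Big(\int\tilde\chi^2\theta_n^2\Big)^{1/2}+C\int_{\operatorname{supp}\nabla\tilde\chi}\theta_n^2 .\end{aligned}$$
Here $\varphi\ge c$ on $\mathcal O$ was used. Since $\operatorname{supp}\nabla\tilde\chi$ is a compact subset of $\Omega\setminus\mathcal O_2$, the last integral tends to $0$; the first term tends to $0$ because $\theta_n$ is bounded in $L^2$. So $\int_{\mathcal O_2}\theta_n^2\to0$.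

*Near the boundary.* By (a), $\int_{\{\varphi<s\}}\varphi^2\theta_n^2\le s^2\int\theta_n^2\le Cs^2$ for every $s>0$, and $\{\varphi\ge s\}$ is compact in $\Omega$.

Altogether $\limsup m(\theta_n)\le Cs^2$ for every $s>0$, so $m(\theta_n)\to0$, contradicting $m(\theta_n)=1$. Hence $k>0$.

**Step 6: contradiction.** Along a common subsequence $\theta_n^+\to k^+>0$ and $\theta_n^-\to k^->0$ a.e., while $\theta_n^+\theta_n^-\equiv0$. This is impossible, and Theorem 2 is proved. $\blacksquare$
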